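\title{Depth three and cohomological dimension in regular local rings}

\begin{abstract}
Let $S$ be an $n$-dimensional regular local ring containing a field and let $\mathfrak a$ be a proper ideal of $S$. We prove Varbaro's conjecture that $\operatorname{depth}S/\mathfrak a\ge 3$ implies $\operatorname{cd}(S,\mathfrak a)\le n-3$. In characteristic zero the proof reduces to $S=\mathbb C[[x_1,\dots,x_n]]$, where the obstruction is a de Rham Betti number of $\operatorname{Spec}S\setminus V(\mathfrak a)$. This number depends only on a finite-order thickening of the special fiber of a log resolution, so $\mathfrak a$ can be replaced by an ideal generated by algebraic power series, for which the exponential sequence shows that the number is zero. We also show that in characteristic zero the bound $n-3$ is attained by Cohen--Macaulay quotients of every depth $d\ge3$ once $n\ge 2d-2$, and that for depth at least $4$ the module $H^{n-3}_{\mathfrak a}(S)$ is measured by the rank of an analytic Picard group.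
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a Noetherian local ring and $\mathfrak a=(f_1,\dots,f_r)$ an ideal. For an $S$-module $M$, the local cohomology module $H^i_{\mathfrak a}(M)=\varinjlim_t\operatorname{Ext}^i_S(S/\mathfrak a^t,M)$ is also the $i$-th cohomology of $\check C(f;S)\otimes_SM$, where
\[
\check C(f;S):\quad 0\to S\to\bigoplus_jS_{f_j}\to\bigoplus_{j<l}S_{f_jf_l}\to\dots\to S_{f_1\cdots f_r}\to0
\]
is the \v Cech complex, with $S$ in degree $0$. The \emph{cohomological dimension} of $\mathfrak a$ in $S$ is
\[
\operatorname{cd}(S,\mathfrak a)=\sup\{i\in\mathbb Z_{\ge0}\mid H^i_{\mathfrak a}(M)\ne0\text{ for some $S$-module }M\}.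
\]
It depends only on $\sqrt{\mathfrak a}$, and it is at most $r$; so it is a lower bound for the number of equations needed to define $V(\mathfrak a)$ as a set. It also measures how far $W=\operatorname{Spec}S\setminus V(\mathfrak a)$ is from being affine, since $H^i(W,\widetilde M)\cong H^{i+1}_{\mathfrak a}(M)$ for $i\ge1$. We use three further standard facts without comment. First, $\operatorname{cd}(S,\mathfrak a)\le\dim S$. Second, only $M=S$ has to be tested: if $c=\operatorname{cd}(S,\mathfrak a)$, the functor $H^c_{\mathfrak a}$ is right exact and commutes with direct sums, so $H^c_{\mathfrak a}(M)=H^c_{\mathfrak a}(S)\otimes_SM$. Third, $H^i_{\mathfrak aS'}(S')=H^i_{\mathfrak a}(S)\otimes_SS'$ for a flat $S$-algebra $S'$, as the \v Cech complex shows.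

Now let $S$ be regular of dimension $n$ and $\mathfrak a\ne S$. By the Auslander--Buchsbaum formula, $\operatorname{depth}S/\mathfrak a\ge j$ means that $S/\mathfrak a$ has a free resolution of length at most $n-j$. Then $\operatorname{Ext}^i_S(S/\mathfrak a,S)=0$ for $i>n-j$, and this is the first term of the direct system that computes $H^i_{\mathfrak a}(S)$. It is natural to ask whether the limit vanishes as well, that is, whether the following holds.
\begin{itemize}
\item[$P(j)$:] for every regular local ring $S$ containing a field and every ideal $\mathfrak a\subsetneq S$ with $\operatorname{depth}S/\mathfrak a\ge j$, one has $\operatorname{cd}(S,\mathfrak a)\le\dim S-j$.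
\end{itemize}
If $\mathfrak a$ is generated by a regular sequence of length $c$, then $\operatorname{depth}S/\mathfrak a=n-c$ and $\operatorname{cd}(S,\mathfrak a)\le c$, so the guess is right for complete intersections. It is right for all ideals in characteristic $p>0$. There the Frobenius endomorphism of $S$ is flat, so raising the entries of the matrices of a free resolution of $S/\mathfrak a$ to the power $p^e$ gives a resolution of the same length of $S/(f_1^{p^e},\dots,f_r^{p^e})$; these ideals are cofinal with the powers of $\mathfrak a$, so every term of a cofinal system vanishes for $i>n-j$.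

In characteristic zero there is no such system of ideals. Still, $P(1)$ holds by the Hartshorne--Lichtenbaum theorem and $P(2)$ holds by the theorem of Ogus and Peskine--Szpiro, while there are examples with $\operatorname{depth}S/\mathfrak a\ge4$ and $\operatorname{cd}(S,\mathfrak a)=n-3$. This leaves $j=3$. Varbaro proved that a homogeneous ideal $\mathfrak b$ of a polynomial ring $T=k[x_1,\dots,x_n]$ over a field with $\operatorname{depth}T/\mathfrak b\ge3$ has $\operatorname{cd}(T,\mathfrak b)\le n-3$. Varbaro's conjecture, for which we refer to Dao and Takagi \cite{DT}, is the statement $P(3)$. We prove it.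

\begin{theorem}\label{thm:main}
Let $S$ be an $n$-dimensional regular local ring containing a field and $\mathfrak a\subsetneq S$ an ideal. If $\operatorname{depth}S/\mathfrak a\ge3$, then $\operatorname{cd}(S,\mathfrak a)\le n-3$.
\end{theorem}

For $\mathfrak a=S$ all local cohomology vanishes and there is nothing to prove. Since the conclusion depends only on $\sqrt{\mathfrak a}$, it holds as soon as \emph{some} ideal $\mathfrak b$ with $\sqrt{\mathfrak b}=\sqrt{\mathfrak a}$ has $\operatorname{depth}S/\mathfrak b\ge3$. In characteristic zero, larger depth does not improve the bound.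

\begin{theorem}\label{thm:sharp}
Let $k$ be a field of characteristic $0$, $d\ge3$ and $n\ge2d-2$. There is an ideal $\mathfrak a\subset S=k[[x_1,\dots,x_n]]$ such that $S/\mathfrak a$ is Cohen--Macaulay of depth $d$ and $\operatorname{cd}(S,\mathfrak a)=n-3$.
\end{theorem}

The method that proves Theorem~\ref{thm:main} also identifies the obstruction to $P(4)$. For a complex space $U$ with structure sheaf $\mathcal O_U$, possibly non-reduced, put $\operatorname{Pic}^{an}(U)=H^1(U,\mathcal O_U^*)$ and $b_2(U)=\dim H^2(U,\mathbb C)$.

\begin{theorem}\label{thm:pic}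
Let $S=\mathbb C[[x_1,\dots,x_n]]$ with maximal ideal $\mathfrak m$, let $0\ne\mathfrak a\subsetneq S$ with $\operatorname{depth}S/\mathfrak a\ge4$, and let $E=H^n_{\mathfrak m}(S)$. Then $H^{n-3}_{\mathfrak a}(S)\cong E^s$ with $s<\infty$. For all large $N$ there is an ideal $\mathfrak a'\subset S$, generated by power series that are algebraic over $\mathbb C[x]$ and congruent modulo $\mathfrak m^N$ to minimal generators of $\mathfrak a$, with $\operatorname{depth}S/\mathfrak a'\ge4$, such that, for $T$ the intersection of the complex space germ defined by $\mathfrak a'$ with a small open ball around $0$,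
\[
s=\operatorname{rank}\operatorname{Pic}^{an}(T\setminus0)=b_2(T\setminus0).
\]
In particular, $\operatorname{cd}(S,\mathfrak a)\le n-4$ if and only if $\operatorname{Pic}^{an}(T\setminus0)$ is finite.
\end{theorem}

The proof of Theorem~\ref{thm:main} in characteristic zero has four steps. In Section~\ref{sec:number} we reduce to $S=\mathbb C[[x]]$ and show that $H^{n-2}_{\mathfrak a}(S)$ is a direct sum of $s$ copies of $E$, where $s$ is a de Rham Betti number of $W$. If the generators of $\mathfrak a$ converge, $s$ is the first Betti number of the link of $V(\mathfrak a)$, and the exponential sequence gives $s=0$ (Section~\ref{sec:link}). Formal power series define no topological space, and bridging this gap is the main work. In Section~\ref{sec:log} we show that the de Rham cohomology of $W$ depends only on a finite-order thickening of the special fiber of a log resolution. In Section~\ref{sec:approx} we use this to replace $\mathfrak a$ by an algebraic ideal with the same depth and the same $s$. Theorems~\ref{thm:main} and~\ref{thm:pic} are assembled in Section~\ref{sec:proofs}, and Theorem~\ref{thm:sharp}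 is proved in Section~\ref{sec:det}. We begin with examples that show why the threshold is three.

\section{Cones, and where the number three comes from}\label{sec:cones}

Let $k$ be a field of characteristic $0$, $S=k[[x_1,\dots,x_n]]$, and
\[
E=H^n_{\mathfrak m}(S)=\bigoplus_{\gamma\in\mathbb Z_{\ge1}^n}k\,x^{-\gamma},
\]
where $x_i$ acts by multiplication and kills $x^{-\gamma}$ if $\gamma_i=1$. For $1\le d\le n$ consider the condition
\begin{itemize}
\item[$(V_d)$] $H^q_{\mathfrak a}(S)=0$ for $q>n-d+1$, and $\operatorname{Supp}H^{n-d+1}_{\mathfrak a}(S)\subset\{\mathfrak m\}$.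
\end{itemize}
It says that the bound $\operatorname{cd}(S,\mathfrak a)\le n-d$ can fail only in one degree and only at the closed point. It is the situation one meets when trying to prove $P(d)$ from $P(1),\dots,P(d-1)$ (Lemma~\ref{lem:Vd}).

Let $k=\mathbb C$, let $\mathfrak a$ be generated by homogeneous polynomials, and let $K$ be the \emph{link}, the set of zeros of $\mathfrak a$ on the unit sphere of $\mathbb C^n$. A special case of Proposition~\ref{prop:link} below says that if $d\ge2$ and $(V_d)$ holds, then
\begin{equation}\label{eq:link}
H^{n-d+1}_{\mathfrak a}(S)\cong E^s,\qquad s=\dim\widetilde H^{d-2}(K,\mathbb C).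
\end{equation}
In the smallest case both sides can be computed directly.

\begin{example}[two planes, $d=2$]\label{ex:planes}
Let $n=4$, $\mathfrak p=(x_1,x_2)$, $\mathfrak q=(x_3,x_4)$ and $\mathfrak a=\mathfrak p\cap\mathfrak q$. Since $\mathfrak p$ and $\mathfrak q$ have two generators and $\mathfrak p+\mathfrak q=\mathfrak m$, the Mayer--Vietoris sequence
\[
H^i_{\mathfrak p}(S)\oplus H^i_{\mathfrak q}(S)\to H^i_{\mathfrak a}(S)\to H^{i+1}_{\mathfrak m}(S)\to H^{i+1}_{\mathfrak p}(S)\oplus H^{i+1}_{\mathfrak q}(S)
\]
gives $H^4_{\mathfrak a}(S)=0$ and $H^3_{\mathfrak a}(S)\cong E$. So $(V_2)$ holds with $s=1$. The link is the disjoint union of two $3$-spheres, so $\dim\widetilde H^0(K,\mathbb C)=1$, as \eqref{eq:link} predicts. This does not contradict $P(2)$: the sequence $0\to S/\mathfrak a\to S/\mathfrak p\oplus S/\mathfrak q\to\mathbb C\to0$ gives $H^1_{\mathfrak m}(S/\mathfrak a)\cong\mathbb C$, so the depth is $1$.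
\end{example}

By \eqref{eq:link}, the question behind $P(d)$ is whether depth at least $d$ forces $\widetilde H^{d-2}(K,\mathbb C)=0$. For the cone over a smooth variety this can be decided with Hodge theory. Let $X\subset\mathbb P^{n-1}$ be smooth, connected and of positive dimension, $I\subset\mathbb C[x]$ its homogeneous ideal, $R=\mathbb C[x]/I$ and $\mathfrak a=IS$. Depth is the least degree in which $H^\bullet_{\mathfrak m}$ is nonzero, and $H^{j+1}_{\mathfrak m}(R)=\bigoplus_{t\in\mathbb Z}H^j(X,\mathcal O_X(t))$ for $j\ge1$. Taking $t=0$,
\[
\operatorname{depth}S/\mathfrak a\ge d\ \Longrightarrow\ h^{0,j}(X)=\dim H^j(X,\mathcal O_X)=0\quad(1\le j\le d-2).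
\]
The link $K$ is a circle bundle over $X$ whose Euler class is, up to sign, the hyperplane class $h\ne0$. The Gysin sequence
\[
0\to H^1(X)\to H^1(K)\to H^0(X)\xrightarrow{\ h\ }H^2(X)\to H^2(K)\to H^1(X)
\]
shows that $b_1(K)=b_1(X)$, and that $b_2(K)=b_2(X)-1$ if $b_1(X)=0$. For $d=3$, Hodge symmetry gives $b_1(X)=h^{1,0}+h^{0,1}=2h^{0,1}=0$, so $s=0$. For $d=4$ we have $b_2(X)=2h^{0,2}+h^{1,1}=h^{1,1}$, and depth says nothing about $h^{1,1}$. The cohomology of $\mathcal O_X$ controls all of $H^1$ but misses the classes of line bundles in $H^2$; this is why three is the threshold.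

\begin{example}[depth $4$, $s=1$]\label{ex:segre}
Let $X=\mathbb P^1\times\mathbb P^2\subset\mathbb P^5$, so $n=6$ and $I$ is generated by the three $2\times2$ minors of a generic $2\times3$ matrix. The ring $R$ is Cohen--Macaulay of dimension $4$ (Eagon--Northcott). Condition $(V_4)$ holds: $H^q_{\mathfrak a}(S)=0$ for $q>3$ because there are three generators, and away from the vertex the cone is smooth of codimension $2$, so $I$ is locally generated by two elements and $H^3_I(\mathbb C[x])$ is supported at the origin. Here $b_1(X)=0$ and $b_2(X)=2$, so $H^3_{\mathfrak a}(S)\cong E$ and $\operatorname{cd}(S,\mathfrak a)=3=n-3$. Thus $P(4)$ fails.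
\end{example}

\begin{example}[depth $2$, $s=2$]\label{ex:cubic}
Let $\Gamma\subset\mathbb P^2$ be a smooth cubic and $X=\Gamma\times\mathbb P^1\subset\mathbb P^5$, so $n=6$ and $\dim R=3$. Each $H^0(X,\mathcal O_X(t))=H^0(\Gamma,\mathcal O(t))\otimes H^0(\mathbb P^1,\mathcal O(t))$ is spanned by restrictions of polynomials, so $R=\bigoplus_tH^0(X,\mathcal O_X(t))$ and the depth is at least $2$; it equals $2$ because $h^{0,1}(X)=1$. By $P(2)$, $\operatorname{cd}(S,\mathfrak a)\le4$, and away from the vertex $I$ is locally generated by three elements, so $(V_3)$ holds. Since $b_1(X)=2$, we get $H^4_{\mathfrak a}(S)\cong E^2$. So in Theorem~\ref{thm:main} depth cannot be replaced by dimension, even for an isolated singularity of depth $2$.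
\end{example}

For a general ideal there is no smooth projective $X$ and no Hodge decomposition. Their role is taken over by the exponential sequence on the punctured germ, which expresses $H^1(K,\mathbb Z)$ through units and $H^2(K,\mathbb Z)$ through line bundles.

\section{The obstruction as a de Rham Betti number}\label{sec:number}

\subsection{Reduction to complex power series}

\begin{lemma}\label{lem:reduce}
It suffices to prove Theorem~\ref{thm:main} for $S=\mathbb C[[x_1,\dots,x_n]]$ and $0\ne\mathfrak a\subsetneq S$.
\end{lemma}

\begin{proof}
Characteristic $p$ was settled in the introduction, so let $S$ contain $\mathbb Q$. If $(S_0,\mathfrak m_0)\to(S_1,\mathfrak m_1)$ is a flat local map with $\mathfrak m_0S_1=\mathfrak m_1$ and $\mathfrak a_0\subset S_0$, then the map is faithfully flat, and flat base change for $H^\bullet_{\mathfrak a_0}(S_0)$ and $H^\bullet_{\mathfrak m_0}(S_0/\mathfrak a_0)$ gives $\operatorname{cd}(S_1,\mathfrak a_0S_1)=\operatorname{cd}(S_0,\mathfrak a_0)$ and $\operatorname{depth}S_1/\mathfrak a_0S_1=\operatorname{depth}S_0/\mathfrak a_0$. This applies to the completion of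 $S$, which is $k[[x_1,\dots,x_n]]$ by Cohen's structure theorem. It also applies to $k_0[[x]]\to k_1[[x]]$ for a field extension $k_0\subset k_1$: by the local criterion, flatness follows from $\operatorname{Tor}_1^{k_0[[x]]}(k_0,k_1[[x]])=0$, and this Tor is the first Koszul homology of the regular sequence $x$ on $k_1[[x]]$.

Let $k_0\subset k$ be the field generated over $\mathbb Q$ by the countably many coefficients of finitely many generators of $\mathfrak a$, and let $\mathfrak a_0\subset k_0[[x]]$ be the ideal they generate. The field $k_0$ is countable, so it embeds in $\mathbb C$, which is algebraically closed of uncountable transcendence degree over $\mathbb Q$. Passing from $k$ down to $k_0$ and up to $\mathbb C$ changes neither depth nor cohomological dimension. Finally, if $\mathfrak a=0$, then $n=\operatorname{depth}S\ge3$ and $\operatorname{cd}(S,\mathfrak a)=0\le n-3$.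
\end{proof}

From here to the end of Section~\ref{sec:proofs}, $S=\mathbb C[[x_1,\dots,x_n]]$, and $P(j)$ refers to rings containing $\mathbb Q$.

\begin{lemma}\label{lem:Vd}
Let $d\ge2$ and assume $P(1),\dots,P(d-1)$. If $\mathfrak a\subsetneq S$ and $\operatorname{depth}S/\mathfrak a\ge d$, then $(V_d)$ holds.
\end{lemma}

\begin{proof}
By $P(d-1)$, $\operatorname{cd}(S,\mathfrak a)\le n-d+1$. Let $\mathfrak p\ne\mathfrak m$ be a prime; we show $H^{n-d+1}_{\mathfrak a}(S)_{\mathfrak p}=H^{n-d+1}_{\mathfrak aS_{\mathfrak p}}(S_{\mathfrak p})=0$. If $\mathfrak p\not\supset\mathfrak a$, then $\mathfrak aS_{\mathfrak p}$ is the unit ideal. Let $\mathfrak p\supset\mathfrak a$ and $\delta=\dim S/\mathfrak p\ge1$, so that $S_{\mathfrak p}$ is regular of dimension $n-\delta$. If $\delta\ge d$, then $\operatorname{cd}(S_{\mathfrak p},\mathfrak aS_{\mathfrak p})\le n-\delta\le n-d$. If $\delta<d$, localize a free resolution of $S/\mathfrak a$ of length at most $n-d$; the Auslander--Buchsbaum formula over $S_{\mathfrak p}$ gives $\operatorname{depth}(S/\mathfrak a)_{\mathfrak p}\ge(n-\delta)-(n-d)=d-\delta$ (this also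 follows from \cite[Thm.~17.1]{Ma}). As $1\le d-\delta\le d-1$, statement $P(d-\delta)$ gives $\operatorname{cd}(S_{\mathfrak p},\mathfrak aS_{\mathfrak p})\le(n-\delta)-(d-\delta)=n-d$.
\end{proof}

\subsection{Modules with derivations supported at the origin}

Under $(V_d)$ one module remains to be understood. It is not finitely generated in general, so a further structure is needed. The partial derivatives $\partial_i=\partial/\partial x_i$ act on each localization $S_f$, hence on the \v Cech complex and on $H^q_{\mathfrak a}(S)$, with $\partial_i(hm)=h\,\partial_im+(\partial_ih)m$. In characteristic zero this structure is rigid. We treat the ring $\mathbb C\{x\}$ of convergent power series at the same time, since it is needed in Section~\ref{sec:link}. Let $R$ be $S$ or $\mathbb C\{x\}$. The module $E$ carries the operators $\partial_ix^{-\gamma}=-\gamma_ix^{-\gamma-\epsilon_i}$, where $\epsilon_i$ is the $i$-th unit vector. We write $E^{(s)}$ for a direct sum of $s$ copies, $s$ a cardinal; it determines $s$ as the dimension of the subspace killed by $x_1,\dots,x_n$.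

\begin{lemma}\label{lem:E}
Let $M$ be an $R$-module with commuting $\mathbb C$-linear operators $\partial_1,\dots,\partial_n$ such that $\partial_i(hm)=h\,\partial_im+(\partial_ih)m$. If every element of $M$ is killed by a power of $(x)$, then $M\cong E^{(s)}$ for some $s$, compatibly with $R$ and the $\partial_i$.
\end{lemma}

\begin{proof}
Fix $i$ and suppose $x_i^tm=0$ with $t\ge1$. Applying $\partial_i$ gives $0=x_i^t\partial_im+tx_i^{t-1}m=x_i^{t-1}(x_i\partial_i+t)m$. By induction on $t$, $\prod_{j=1}^t(x_i\partial_i+j)m=0$. This polynomial in $x_i\partial_i$ has distinct roots $-1,\dots,-t$, and the operators $x_i\partial_i$ commute with each other, so $M=\bigoplus_{\gamma\in\mathbb Z_{\ge1}^n}M_\gamma$ with $x_i\partial_i=-\gamma_i$ on $M_\gamma$. From $\partial_ix_i=x_i\partial_i+1$ we get $(x_i\partial_i)\partial_i=\partial_i(x_i\partial_i-1)$ and $(x_i\partial_i)x_i=x_i(x_i\partial_i+1)$. Hence $\partial_i$ maps $M_\gamma$ to $M_{\gamma+\epsilon_i}$, $x_i$ maps $M_{\gamma+\epsilon_i}$ to $M_\gamma$, and $x_i$ kills $M_\gamma$ if $\gamma_i=1$ because the eigenvalue $0$ does not occur. Both composites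 $x_i\partial_i$ on $M_\gamma$ and $\partial_ix_i$ on $M_{\gamma+\epsilon_i}$ equal $-\gamma_i\ne0$, so $\partial_i:M_\gamma\to M_{\gamma+\epsilon_i}$ is bijective.

Let $\mathbf 1=(1,\dots,1)$. The elements $\partial^\beta x^{-\mathbf 1}$, $\beta\in\mathbb Z_{\ge0}^n$, form a basis of $E$, so $\partial^\beta x^{-\mathbf 1}\otimes m\mapsto\partial^\beta m$ defines a bijection $E\otimes_{\mathbb C}M_{\mathbf 1}\to M$ commuting with the $\partial_i$. It commutes with $x_i$, because on both sides $x_i\partial^\beta=-\beta_i\partial^{\beta-\epsilon_i}$ on the component of index $\mathbf 1$. It is $R$-linear, because a power series acts on an element killed by $(x)^t$ through its truncation, a polynomial.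
\end{proof}

\subsection{Counting copies of $E$}

The number $s$ is detected by the de Rham complex. For $M$ with operators $\partial_i$ as above let $\Omega^\bullet(M)=M\otimes_{\mathbb C}\bigwedge^\bullet(\bigoplus_i\mathbb C\,dx_i)$ with $d(m\,\omega)=\sum_i\partial_im\,dx_i\wedge\omega$. Two computations are needed.

\emph{The complex $\Omega^\bullet(E)$ has cohomology $\mathbb C$ in degree $n$ and $0$ elsewhere.} It is the tensor product of the $n$ complexes $\partial_i:x_i^{-1}\mathbb C[x_i^{-1}]\to x_i^{-1}\mathbb C[x_i^{-1}]$, each injective with cokernel spanned by $x_i^{-1}$.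

\emph{The complex $\Omega^\bullet(R)$ has no cohomology in positive degree.} If $\iota$ is contraction with $\sum x_i\partial_i$, then $d\iota+\iota d$ multiplies $x^\beta dx_{i_1}\wedge\dots\wedge dx_{i_p}$ by $|\beta|+p$. For $p>0$ this operator is bijective on formal and on convergent forms, and it commutes with $d$.

For $f_1,\dots,f_r\in R$ and $\sigma\subset\{1,\dots,r\}$ put $f_\sigma=\prod_{j\in\sigma}f_j$. Let $\operatorname{DR}(f;R)$ be the total complex of the \v Cech--de Rham double complex $\bigoplus_{\sigma\ne\emptyset}\Omega^\bullet(R_{f_\sigma})$, with $\Omega^p(R_{f_\sigma})$ in degree $p+|\sigma|-1$. For $R=S$, $\mathfrak a=(f)$ and $W=\operatorname{Spec}S\setminus V(\mathfrak a)$, let $\Omega^\bullet_W=\mathcal O_W\otimes_{\mathbb C}\bigwedge^\bullet(\bigoplus\mathbb C\,dx_i)$ with the same differential. The sets $\operatorname{Spec}S_{f_j}$ form an affine cover of $W$, so $\operatorname{DR}(f;S)$ computes the hypercohomology $H^\bullet(W,\Omega^\bullet_W)$.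

\begin{lemma}\label{lem:count}
Let $1\le d\le n$ and $f_1,\dots,f_r\in R$. Suppose that $H^q_{(f)}(R)=0$ for $q>n-d+1$ and that every element of $H^{n-d+1}_{(f)}(R)$ is killed by a power of $(x)$. Then $H^{n-d+1}_{(f)}(R)\cong E^{(s)}$ with $s=\dim H^{2n-d}(\operatorname{DR}(f;R))$. In particular, if $\mathfrak a\subset S$ satisfies $(V_d)$, then
\[
H^{n-d+1}_{\mathfrak a}(S)\cong E^{(s)},\qquad s=\dim H^{2n-d}(W,\Omega^\bullet_W).
\]
\end{lemma}

\begin{proof}
Lemma~\ref{lem:E} gives the isomorphism for some $s$. Let $\operatorname{Tot}$ be the total complex of $\Omega^p(\check C^q(f;R))$, which includes the term $\sigma=\emptyset$. Taking \v Cech cohomology first gives a spectral sequence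
\[
E_2^{p,q}=H^p\big(\Omega^\bullet(H^q_{(f)}(R))\big)\Rightarrow H^{p+q}(\operatorname{Tot}),\qquad d_t:E_t^{p,q}\to E_t^{p+t,\,q-t+1},
\]
concentrated in $0\le p\le n$, $q\le n-d+1$. In total degree $2n-d+1$ only the corner $(n,n-d+1)$ can be nonzero, and $E_2^{n,n-d+1}=H^n(\Omega^\bullet(E^{(s)}))$ has dimension $s$. For $t\ge2$ the differential leaving the corner lands in $p=n+t>n$, and the one entering it starts from $q=n-d+t>n-d+1$; both vanish. So $\dim H^{2n-d+1}(\operatorname{Tot})=s$. The exact sequence $0\to\operatorname{DR}(f;R)[-1]\to\operatorname{Tot}\to\Omega^\bullet(R)\to0$ and the vanishing of $H^i(\Omega^\bullet(R))$ for $i\ge2n-d\ge n>0$ give $H^{2n-d}(\operatorname{DR}(f;R))\cong H^{2n-d+1}(\operatorname{Tot})$. For the last assertion, an element of a module supported in $\{\mathfrak m\}$ has $\mathfrak m$-primary or unit annihilator.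
\end{proof}

\section{De Rham cohomology from a thickened special fiber}\label{sec:log}

We want to change the generators of $\mathfrak a$ in high order without changing $H^\bullet(W,\Omega^\bullet_W)$. As defined, this cohomology lives where the generators are inverted, and congruences modulo $\mathfrak m^N$ mean nothing there. The aim of this section is to move the computation to a projective scheme over $\mathbb C$ lying over the closed point.

The mechanism is visible for $n=1$, $\mathfrak a=(x)$. Then $W=\operatorname{Spec}\mathbb C((x))$, and in terms of the form $dx/x$ the de Rham complex is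
\[
\mathbb C((x))\to\mathbb C((x))\,\frac{dx}{x},\qquad x^c\mapsto c\,x^c\,\frac{dx}{x}.
\]
The differential preserves the order $c$, and on the graded piece of order $c$ it is multiplication by $c$, an isomorphism unless $c=0$. The pieces with $c<0$ can be removed because each element has a pole of finite order. The pieces with $c>0$ can be removed because $\mathbb C[[x]]$ is complete, so that $\sum_{c>0}\lambda_cx^c\,dx/x$ has the primitive $\sum_{c>0}(\lambda_c/c)x^c$. What is left is $\mathbb C\xrightarrow{0}\mathbb C\,dx/x$, the restriction to the origin of the complex of forms with logarithmic poles. In general we first make $\mathfrak a$ monomial by a resolution of singularities, so that this computation applies in each variable. We make $\mathfrak m$ monomial at the same time, so that the $\mathfrak m$-adic filtration, for which completeness is available, is a filtration by order of vanishing along divisors.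

\subsection{Good models}

The definition is phrased with conditions at closed points only, because these are the conditions that survive approximation.

\begin{definition}\label{def:model}
A \emph{good model} of $\mathfrak a\subset S$ consists of a projective morphism $\pi:Y\to\operatorname{Spec}S$, finitely many closed subschemes $D_i\subset Y$ $(i\in\Lambda)$ with locally principal ideals $I_{D_i}$, and integers $a_i\ge1$, $e_i\ge0$, such that
\begin{itemize}
\item[(G1)] for every closed point $y\in Y$, the ring $\mathcal O_{Y,y}$ is regular of dimension $n$, and generators of the ideals $I_{D_i,y}$ with $y\in D_i$ form part of a regular system of parameters;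
\item[(G2)] $\mathfrak a\mathcal O_Y=\prod_iI_{D_i}^{a_i}$ and $\mathfrak m\mathcal O_Y=\prod_iI_{D_i}^{e_i}$;
\item[(G3)] $\pi$ is an isomorphism over $W=\operatorname{Spec}S\setminus V(\mathfrak a)$.
\end{itemize}
\end{definition}

We record some consequences. Since $\pi$ is proper, closed points of $Y$ lie over $\mathfrak m$, and their residue field is $\mathbb C$. Since $Y$ is quasi-compact, every point specializes to a closed point, so any choice of open neighborhoods of the closed points covers $Y$. By (G1) the $D_i$ are effective Cartier divisors. Put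
\[
D=\sum_iD_i,\qquad F=\sum_ie_iD_i,\qquad F_0=\sum_{e_i>0}D_i .
\]
As all $a_i\ge1$, the support of $D$ is $\pi^{-1}(V(\mathfrak a))$, so $Y\setminus D\cong W$; let $j:W\to Y$ be the inclusion. Also $\mathfrak m\mathcal O_Y=\mathcal O_Y(-F)$, and $F_0\subset F$ is a projective $\mathbb C$-scheme with support $\pi^{-1}(\mathfrak m)$. For a closed point $y$, \emph{adapted coordinates} are a regular system of parameters $u_1,\dots,u_n$ of $\mathcal O_{Y,y}$ whose first $\ell$ members are equations of the divisors $D_{i_1},\dots,D_{i_\ell}$ through $y$.

\begin{lemma}\label{lem:exist}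
Every ideal $0\ne\mathfrak a\subsetneq S$ has a good model.
\end{lemma}

\begin{proof}
Principalization of the ideal $\mathfrak a\mathfrak m$ on the regular excellent $\mathbb Q$-scheme $\operatorname{Spec}S$ \cite{Hi,Te} gives a projective birational morphism $\pi:Y\to\operatorname{Spec}S$ with $Y$ regular and integral, which is an isomorphism outside $V(\mathfrak a\mathfrak m)=V(\mathfrak a)$, such that $\mathfrak a\mathfrak m\mathcal O_Y$ is invertible with strict normal crossings support. Let $D_i$ be the irreducible components of this support. If a product of two ideals of a local domain is a nonzero principal ideal $(g)$, each factor is an invertible fractional ideal, hence principal with generator dividing $g$. In the unique factorization domain $\mathcal O_{Y,y}$, $g$ is a unit times a monomial in equations of the $D_i$, and so is each divisor of $g$. The exponents are orders of vanishing at the generic points of the $D_i$, so they do not depend on $y$. This gives (G2) with $a_i,e_i\ge0$, and $a_i\ge1$ because $D_i\subset\pi^{-1}(V(\mathfrak a\mathfrak m))=\pi^{-1}(V(\mathfrak a))$. For closed $y$, the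 dimension formula for the birational morphism $\pi$ gives $\dim\mathcal O_{Y,y}=n-\operatorname{trdeg}_{\mathbb C}\kappa(y)=n$.
\end{proof}

\subsection{Differentials and logarithmic forms}

K\"ahler differentials over $\mathbb C$ do not know that a power series is to be differentiated term by term, so we impose this. For an $S$-algebra $R$, call a $\mathbb C$-derivation $\delta:R\to M$ \emph{admissible} if $\delta(h)=\sum_i(\partial_ih)\,\delta(x_i)$ for all $h\in S$. If $R=S[T_1,\dots,T_m]/\mathcal I$, an admissible derivation is given by values $\delta(x_i),\delta(T_j)$ that are arbitrary subject to killing $\mathcal I$; so admissible derivations are represented by the finite module $\Omega_R=(\bigoplus R\,dx_i\oplus\bigoplus R\,dT_j)/d\mathcal I$. Admissible derivations extend uniquely to localizations. Hence the modules $\Omega_R$ glue to a coherent sheaf $\Omega_Y$ with a derivation $d:\mathcal O_Y\to\Omega_Y$, the stalk $\Omega_{Y,y}$ represents admissible derivations of $\mathcal O_{Y,y}$, and $\Omega_Y|_W=\Omega^1_W$.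

\begin{lemma}\label{lem:free}
Let $Y$ be a good model, $y$ a closed point and $u_1,\dots,u_n$ a regular system of parameters at $y$. Then $du_1,\dots,du_n$ is a basis of $\Omega_Y$ near $y$.
\end{lemma}

\begin{proof}
Let $\delta:\mathcal O_{Y,y}\to\kappa(y)=\mathbb C$ be any $\mathbb C$-derivation. It kills $\mathbb C$ and $\mathfrak m_y^2\supset\mathfrak m^2$, so $\delta(h)=\sum_i(\partial_ih)(0)\,\delta(x_i)$ for $h\in S$, and $\delta$ is admissible. As $\mathcal O_{Y,y}=\mathbb C\oplus\mathfrak m_y$, these derivations form the dual of $\mathfrak m_y/\mathfrak m_y^2$. So $\Omega_{Y,y}\otimes\kappa(y)\cong\mathfrak m_y/\mathfrak m_y^2$, and the $du_j$ generate $\Omega_{Y,y}$ by Nakayama's lemma. The generic point of the domain $\mathcal O_{Y,y}$ is not on $D$, so it lies in $W$, where $\Omega_Y$ is free of rank $n$. The kernel of $\mathcal O_{Y,y}^n\to\Omega_{Y,y}$ is therefore a torsion submodule of a free module, hence zero.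
\end{proof}

Since $\Omega_Y$ is locally free and $D$ is a Cartier divisor, $\Omega_Y\subset j_*\Omega^1_W$. Let $\Omega^1_Y(\log D)\subset j_*\Omega_W^1$ be the $\mathcal O_Y$-submodule generated by $\Omega_Y$ and the forms $dw/w$, with $w$ a local equation of some $D_i$. As $d(vw)/(vw)=dv/v+dw/w$ for a unit $v$, in adapted coordinates it has the basis
\begin{equation}\label{eq:basis}
\frac{du_1}{u_1},\dots,\frac{du_\ell}{u_\ell},\ du_{\ell+1},\dots,du_n
\end{equation}
near $y$. Put $\mathcal K^p=\bigwedge^p\Omega^1_Y(\log D)\subset j_*\Omega^p_W$. For $C=\sum c_iD_i$ with $c_i\in\mathbb Z$, the sheaf $\mathcal K^p(C)$ is locally spanned by the forms $\mu b$, where $\mu=\prod_{j\le\ell}u_j^{-c_{i_j}}$ and $b$ is a product of elements of \eqref{eq:basis}. These elements are closed, and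
\begin{equation}\label{eq:dmu}
d\mu=-\mu\sum_{j\le\ell}c_{i_j}\,\frac{du_j}{u_j},
\end{equation}
so $d(g\mu b)=(\mu\,dg+g\,d\mu)\wedge b$ lies in $\mathcal K^{p+1}(C)$. Thus $\mathcal K^\bullet(C)$ is a subcomplex of $j_*\Omega_W^\bullet$. The next lemma is the computation of the graded piece of order $c\ne0$; characteristic zero is essential.

\begin{lemma}\label{lem:residue}
If the coefficient $c_i$ of $D_i$ in $C$ is nonzero, then $\mathcal K^\bullet(C)/\mathcal K^\bullet(C-D_i)$ is an acyclic complex of sheaves.
\end{lemma}

\begin{proof}
The quotient vanishes off $D_i$. Near a closed point $y\in D_i$ take adapted coordinates with $u_1$ an equation of $D_i$. Let $\iota$ be contraction with the dual basis vector to $du_1/u_1$ in \eqref{eq:basis}. It is $\mathcal O_Y$-linear, so it preserves both complexes. The operator $L=d\iota+\iota d$ is a derivation for $\wedge$. Each element of \eqref{eq:basis} is closed and has constant contraction, so $Lb=0$ for products $b$ of them. By \eqref{eq:dmu}, $L\mu=\iota\,d\mu=-c_i\mu$. If $dg=\sum g_j\,du_j$, then $Lg=u_1g_1$. Hence $L(g\mu b)=-c_i\,g\mu b+u_1g_1\mu b$, and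 the last term lies in $\mathcal K^\bullet(C-D_i)$. On the quotient, $-\iota/c_i$ is a contracting homotopy.
\end{proof}

Let $\mathcal K^\bullet|_{F_0}=\mathcal K^\bullet/\mathcal K^\bullet(-F_0)$. Its terms are the locally free $\mathcal O_{F_0}$-modules $\bigwedge^p_{\mathcal O_{F_0}}(\mathcal K^1|_{F_0})$, and its differential begins with a derivation $d:\mathcal O_{F_0}\to\mathcal K^1|_{F_0}$.

\begin{proposition}\label{prop:fiber}
For a good model, $H^q(W,\Omega^\bullet_W)\cong H^q(F_0,\mathcal K^\bullet|_{F_0})$ for all $q$.
\end{proposition}

\begin{proof}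
\emph{Removing the poles.} The complement of a Cartier divisor is an affine morphism, so $R^qj_*\Omega^p_W=0$ for $q>0$ and $H^q(W,\Omega_W^\bullet)=H^q(Y,j_*\Omega_W^\bullet)$. Moreover $j_*\Omega^\bullet_W=\bigcup_t\mathcal K^\bullet(tD)$. One passes from $tD$ to $(t+1)D$, $t\ge0$, by adding one $D_i$ at a time, and after each step the coefficient just raised is at least $1$. By Lemma~\ref{lem:residue} each inclusion is a quasi-isomorphism, and direct limits are exact, so $\mathcal K^\bullet\to j_*\Omega^\bullet_W$ is a quasi-isomorphism. It remains to compare $H^q(Y,\mathcal K^\bullet)$ with $H^q(Y,\mathcal K^\bullet|_{F_0})$.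

\emph{All thickenings give the same cohomology.} For $t\ge1$ put $\mathcal K_t^\bullet=\mathcal K^\bullet/\mathcal K^\bullet(-tF)$, so $\mathcal K^p_t=\mathcal K^p/\mathfrak m^t\mathcal K^p$. One passes from $-F_0$ to $-tF$ by subtracting one $D_i$ with $e_i>0$ at a time, and before each step its coefficient is at most $-1$. By Lemma~\ref{lem:residue}, $\mathcal K^\bullet(-F_0)/\mathcal K^\bullet(-tF)$ is acyclic, so $\mathcal K_t^\bullet\to\mathcal K^\bullet|_{F_0}$ is a quasi-isomorphism. These maps are compatible as $t$ varies, so $\varprojlim_tH^q(Y,\mathcal K_t^\bullet)\cong H^q(Y,\mathcal K^\bullet|_{F_0})$.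

\emph{Passing to the limit.} For a coherent sheaf $\mathcal G$ on $Y$, the module $H^q(Y,\mathcal G)$ is finite over $S$, and the theorem on formal functions identifies its $\mathfrak m$-adic completion with $\varprojlim_tH^q(Y,\mathcal G/\mathfrak m^t\mathcal G)$. Since $S$ is complete, $H^q(Y,\mathcal G)$ equals this limit. Each $H^q(Y,\mathcal G/\mathfrak m^t\mathcal G)$ is finite over $S/\mathfrak m^t$, hence finite-dimensional over $\mathbb C$. Let $\sigma_{\ge p}$ denote the subcomplex of terms in degrees $\ge p$. We show by descending induction on $p$ that the spaces $H^q(Y,\sigma_{\ge p}\mathcal K_t^\bullet)$ are finite-dimensional and that $H^q(Y,\sigma_{\ge p}\mathcal K^\bullet)\to\varprojlim_tH^q(Y,\sigma_{\ge p}\mathcal K^\bullet_t)$ is bijective for all $q$. For $p>n$ everything is zero. For the inductive step use the long exact sequences of $0\to\sigma_{\ge p+1}\to\sigma_{\ge p}\to(\text{term of degree }p)[-p]\to0$. They give finite-dimensionality; inverse limits of towers of finite-dimensional spaces are exact by the Mittag-Leffler condition, so the limit over $t$ of the long exact sequences is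 exact; and the five lemma gives bijectivity. The case $p=0$ finishes the proof.
\end{proof}

\subsection{Dependence on the thickening}

The complex $\mathcal K^\bullet|_{F_0}$ lives on $F_0$ but is not determined by it. Suppose $D=F_0$ is a single smooth divisor, as for $\mathfrak a=\mathfrak m$ and $Y$ the blow-up of the closed point. Taking the coefficient of $du_1/u_1$ gives an extension $0\to\Omega^1_{F_0}\to\mathcal K^1|_{F_0}\to\mathcal O_{F_0}\to0$. Local equations $w_\nu$ split it by $1\mapsto dw_\nu/w_\nu$, and two splittings differ by $dv/v$ with $v=(w_\nu/w_{\nu'})|_{F_0}$, a transition function of the conormal bundle $I_{F_0}/I_{F_0}^2$. So the second-order neighborhood of $F_0$ enters. The next result says that nothing more does. Write $Y_N=Y\times_SS/\mathfrak m^N$.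

\begin{proposition}\label{prop:thick}
Let $(Y,D_i,a_i,e_i)$ and $(Y',D_i',a_i,e_i)$ be good models of $\mathfrak a$ and $\mathfrak a'$ with the same index set and the same integers. Let $N\ge2$, and suppose that there is an isomorphism of $S$-schemes $Y_N\cong Y'_N$ carrying $D_i\cap Y_N$ to $D_i'\cap Y_N'$ for all $i$. Then $H^q(W,\Omega^\bullet_W)\cong H^q(W',\Omega^\bullet_{W'})$ for all $q$, where $W'=\operatorname{Spec}S\setminus V(\mathfrak a')$.
\end{proposition}

\begin{proof}
Identify $Y_N$ with $Y_N'$. The ideal $\prod_{e_i>0}I_{D_i}$ of $F_0$ contains $\mathfrak m\mathcal O_Y$, so $F_0$ is the closed subscheme of $Y_N$ defined by $\prod_{e_i>0}I_{D_i}\mathcal O_{Y_N}$, and it is identified with the corresponding subscheme $F_0'$ of $Y'$. We write $F_0$ for both; it has the same underlying space as $Y_N$. Put $\Omega=\mathcal K^1|_{F_0}$ and $\Omega'=\mathcal K'^1|_{F_0}$, with derivations $d:\mathcal O_{F_0}\to\Omega$ and $d':\mathcal O_{F_0}\to\Omega'$. By Proposition~\ref{prop:fiber} it suffices to find an isomorphism of complexes $\bigwedge^\bullet\Omega\cong\bigwedge^\bullet\Omega'$. As $F_0$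 is of finite type over $\mathbb C$, neighborhoods of the closed points of $F_0$ lying in an open set cover that set, so identities between maps of sheaves may be checked on stalks at closed points.

For a closed point $z$, call $g\in\mathcal O_{Y,z}$ and $g'\in\mathcal O_{Y',z}$ \emph{partners} if they have the same image in $\mathcal O_{Y_N,z}$. Every $g$ has a partner. Since $N\ge2$, the ideal $\mathfrak m^N$ lies in the square of the maximal ideal on both sides, so $\mathcal O_{Y,z}/\mathfrak m_z^2=\mathcal O_{Y',z}/\mathfrak m_z^2$. If $z\in D_i$, every generator $w$ of $I_{D_i,z}$ has a partner $w'$ generating $I_{D'_i,z}$: one can choose $w'\in I_{D'_i,z}$ because the two ideals have the same image in $\mathcal O_{Y_N,z}$, and then $w'\notin\mathfrak m_z^2$ is a multiple of a generator lying in $\mathfrak m_z$, so the multiplier is a unit.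

\emph{Local construction.} Let $y$ be a closed point with adapted coordinates $u_1,\dots,u_n$. Choose partners $u'_j$, with $u'_j$ a generator of $I_{D'_{i_j},y}$ for $j\le\ell$. They are adapted coordinates on $Y'$, since the cotangent spaces agree and the same indices $i$ pass through $y$. There is an open neighborhood $U$ of $y$ in $F_0$ along which the $u_j,u_j'$ are defined and have the same images in $\mathcal O_{Y_N}$, the $du_j$ and $du'_j$ are bases of $\Omega_Y$ and $\Omega_{Y'}$, the $u_j,u'_j$ $(j\le\ell)$ generate $I_{D_{i_j}},I_{D'_{i_j}}$, and no other $D_i$ occurs. Let $\Phi:\Omega|_U\to\Omega'|_U$ be the $\mathcal O_{F_0}$-linear isomorphism sending the basis \eqref{eq:basis} to the corresponding basis in the $u_j'$. We claim that at every closed point $z\in U$: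
\begin{itemize}
\item[(a)] $\Phi(d\bar g)=d'\bar g$ for all $\bar g\in\mathcal O_{F_0,z}$;
\item[(b)] if $z\in D_i$ and $w,w'$ are partners generating $I_{D_i,z}$ and $I_{D'_i,z}$, then $\Phi(dw/w)=dw'/w'$.
\end{itemize}

\emph{Proof of (a).} Write $\bar g$ for the image in $\mathcal O_{F_0,z}$ of an element $g$ of $\mathcal O_{Y,z}$ or $\mathcal O_{Y',z}$. The map $\delta(g)=\Phi(d\bar g)-d'\bar g$ is a $\mathbb C$-derivation $\mathcal O_{Y,z}\to\Omega'_z$. It is admissible: for $h\in S$ we have $dh=\sum(\partial_ih)dx_i$ on $Y$ and on $Y'$, and $h$, $\partial_ih$, $x_i$ have the same images in $\mathcal O_{F_0}$ from both sides because the isomorphism is over $S$. So $\delta$ factors through $\Omega_{Y,z}$, which is generated by the $du_j$. For $j>\ell$, $\delta(u_j)=0$ by the definition of $\Phi$. For $j\le\ell$, $\Phi(d\bar u_j)=\bar u_j\,\Phi(du_j/u_j)=\bar u'_j\,du'_j/u'_j=d'\bar u_j$. Hence $\delta=0$.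

\emph{Proof of (b).} We have $i=i_j$ for some $j\le\ell$, and $w=vu_j$, $w'=v'u'_j$ with units $v,v'$. We show $\bar v=\bar v'$. Let $\tilde v$ be a partner of $v$. Then $\tilde vu'_j$ and $v'u'_j$ are both partners of $w$, so $(v'-\tilde v)u'_j\in\mathfrak m^N\mathcal O_{Y',z}=\mathcal O_{Y'}(-NF')_z$. If $e_i>0$, dividing by $u_j'$ gives $v'-\tilde v\in\mathcal O_{Y'}(-(NF'-D'_i))_z$, and $NF'-D'_i\ge F_0'$ because $Ne_l\ge2$ whenever $e_l>0$; this is where $N\ge2$ is needed. If $e_i=0$, then by (G1) at $z$ the element $u'_j$ is a prime of the unique factorization domain $\mathcal O_{Y',z}$ not dividing the equation of $NF'$, so $v'-\tilde v\in\mathcal O_{Y'}(-NF')_z$. In both cases $v'-\tilde v$ vanishes on $F_0$, so $\bar v'=\bar v$. By (a),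
\[
\Phi\Big(\frac{dw}{w}\Big)=\frac{\Phi(d\bar v)}{\bar v}+\Phi\Big(\frac{du_j}{u_j}\Big)=\frac{d'\bar v'}{\bar v'}+\frac{du_j'}{u_j'}=\frac{dw'}{w'}.
\]

\emph{Gluing.} The stalk $\Omega_z$ is generated by the $d\bar g$ and the $dw/w$, and every such $w$ has a partner as in (b). So (a) and (b) determine $\Phi_z$ independently of the coordinates, and the local maps glue to an isomorphism $\Phi:\Omega\to\Omega'$.

\emph{Compatibility with the differentials.} Locally a section of $\bigwedge^p\Omega$ is a sum of terms $\bar gb$ with $b$ a product of elements of \eqref{eq:basis}, and $b'=\bigwedge\Phi(b)$ is the corresponding product on $Y'$. Both are closed, so by (a)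
\[
\textstyle\bigwedge\Phi\,(d(\bar gb))=\bigwedge\Phi\,(d\bar g\wedge b)=d'\bar g\wedge b'=d'(\bar gb')=d'\bigwedge\Phi\,(\bar gb).\qedhere
\]
\end{proof}

\section{Algebraic approximation}\label{sec:approx}

Truncating the generators of $\mathfrak a$ is not enough. In $\mathbb C[[x,y,z]]$ the quotient by $(x^2,xy,y^2)$ has depth $1$, but $(x^2,xy+z^N,y^2)$ is $\mathfrak m$-primary for every $N$, so its quotient has depth $0$: the perturbation has destroyed the syzygies. We must approximate, together with the generators, a free resolution (to keep the depth) and a good model (to keep $s$), preserving finitely many equations among these data. Popescu's theorem spreads all of the data over one smooth algebra, whose points with values in $S$ can be approximated freely.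

Let $S^h$ be the henselization of $\mathbb C[x]_{(x)}$. It is the union of the local rings $\mathcal O_{V,v}$ of \'etale neighborhoods $(V,v)\to(\mathbb A^n,0)$, its completion is $S$, and $S^h/\mathfrak m^NS^h=S/\mathfrak m^N$. Its elements are algebraic over $\mathbb C[x]$, since the function field of $V$ at $v$ is finite over $\mathbb C(x)$. They are convergent, since $x_1,\dots,x_n$ are local holomorphic coordinates on $V$ at $v$. Thus $S^h\subset\mathbb C\{x\}\subset S$. Henselian means that for an \'etale $S^h$-algebra $\tilde A$, every $S^h$-algebra map $\tilde A\to\mathbb C$ lifts to an $S^h$-algebra map $\tilde A\to S^h$.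

\begin{lemma}\label{lem:maps}
Let $A$ be a smooth $\mathbb C[x]$-algebra, $\alpha:A\to S$ a map of $\mathbb C[x]$-algebras and $N\ge1$. There is a map of $\mathbb C[x]$-algebras $\beta:A\to S^h$ with $\beta\equiv\alpha$ modulo $\mathfrak m^N$.
\end{lemma}

\begin{proof}
A smooth morphism is locally \'etale over affine space. So there are $b\in A\setminus\alpha^{-1}(\mathfrak m)$ and an \'etale map $\mathbb C[x][\xi_1,\dots,\xi_p]\to A_b$ over $\mathbb C[x]$. As $\alpha(b)$ is a unit, $\alpha$ extends to $A_b$, and we may replace $A$ by $A_b$. Choose polynomials $c_l\in\mathbb C[x]$ with $c_l\equiv\alpha(\xi_l)$ modulo $\mathfrak m^N$, and let $\tilde A=A\otimes_{\mathbb C[x,\xi]}S^h$ along $\xi_l\mapsto c_l$. It is \'etale over $S^h$. The maps $A\to S/\mathfrak m^N$ and $S^h\to S/\mathfrak m^N$ agree on $\mathbb C[x,\xi]$, so they define an $S^h$-algebra map $\bar\alpha:\tilde A\to S/\mathfrak m^N$. Lift its reduction $\tilde A\to\mathbb C$ to $\tilde\beta:\tilde A\to S^h$. Then $\bar\alpha$ and $\tilde\beta$ modulo $\mathfrak m^N$ agree modulo the nilpotent ideal $\mathfrak m/\mathfrak m^N$, so they are equal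 because $\tilde A$ is unramified over $S^h$. Let $\beta$ be the composite $A\to\tilde A\to S^h$.
\end{proof}

For the resolution we use the Buchsbaum--Eisenbud criterion. For a matrix $\varphi$ over the domain $S$, let $I_\rho(\varphi)$ be the ideal of $\rho\times\rho$ minors and $\operatorname{rank}\varphi$ the largest $\rho$ with $I_\rho(\varphi)\ne0$. A complex $0\to L_c\xrightarrow{\varphi_c}\dots\xrightarrow{\varphi_1}L_0$ of finite free modules over the Cohen--Macaulay ring $S$ is a resolution of $\operatorname{coker}\varphi_1$ if and only if, for $1\le i\le c$ and with $r_i=\operatorname{rank}\varphi_i$, $r_{c+1}=0$, one has $r_i+r_{i+1}=\operatorname{rank}L_i$ and $I_{r_i}(\varphi_i)$ is $S$ or has height at least $i$.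

\begin{lemma}\label{lem:BE}
Let $0\ne\mathfrak a\subsetneq S$ and let $(L_\bullet,\varphi_\bullet)$ be a minimal free resolution of $S/\mathfrak a$, of length $c$. There is $N_1\ge1$ such that every complex $(L_\bullet,\varphi'_\bullet)$ with $\varphi'_i\equiv\varphi_i$ modulo $\mathfrak m^{N_1}$ for all $i$ is a minimal free resolution of $S/\mathfrak a'$, where $\mathfrak a'$ is generated by the entries of $\varphi'_1$. In particular $0\ne\mathfrak a'\subsetneq S$, these entries are nonzero, and $\operatorname{depth}S/\mathfrak a'=\operatorname{depth}S/\mathfrak a$.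
\end{lemma}

\begin{proof}
Let $\varphi'_i\equiv\varphi_i$ modulo $\mathfrak m^N$ and $r'_i=\operatorname{rank}\varphi'_i$. Corresponding minors are congruent modulo $\mathfrak m^N$. For each $i$ fix a nonzero $r_i$-minor of $\varphi_i$; it lies outside $\mathfrak m^N$ for large $N$, and then $r'_i\ge r_i$. Since $\varphi'_i\varphi'_{i+1}=0$, linear algebra over the fraction field gives $r'_i+r'_{i+1}\le\operatorname{rank}L_i=r_i+r_{i+1}$. So $r'_i=r_i$ for all $i$.

If $I_{r_i}(\varphi_i)=S$, some minor is a unit and remains one. Otherwise this ideal has height at least $i$, so by prime avoidance it contains $\eta_1,\dots,\eta_i$ that extend to a system of parameters $\eta_1,\dots,\eta_n$ of $S$; say $\mathfrak m^{N_0}\subset(\eta_1,\dots,\eta_n)$. Write $\eta_1,\dots,\eta_i$ as $S$-linear combinations of minors; the same combinations of minors of $\varphi'_i$ give $\eta'_l\equiv\eta_l$ modulo $\mathfrak m^N$. Let $\mathfrak q=(\eta'_1,\dots,\eta'_i,\eta_{i+1},\dots,\eta_n)$. If $N>N_0$, then $\mathfrak m^{N_0}\subset\mathfrak q+\mathfrak m\cdot\mathfrak m^{N_0}$, so $\mathfrak m^{N_0}\subset\mathfrak q$ by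 Nakayama's lemma. Thus $\eta'_1,\dots,\eta'_i$ is part of a system of parameters, hence a regular sequence, and $I_{r_i}(\varphi'_i)$ is $S$ or has height at least $i$. By the criterion, the perturbed complex is a resolution for $N\ge N_1$, with $N_1$ depending only on the finitely many choices made for $\varphi_\bullet$. It is minimal because all entries lie in $\mathfrak m$. So the entries of $\varphi'_1$ are minimal generators of $\mathfrak a'$, both quotients have projective dimension $c$, and both have depth $n-c$.
\end{proof}

\begin{proposition}\label{prop:approx}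
Let $0\ne\mathfrak a\subsetneq S$ with minimal generators $f_1,\dots,f_r$. For all large $N$ there are nonzero $f'_j\in S^h$ with $f'_j\equiv f_j$ modulo $\mathfrak m^N$ such that $\mathfrak a'=(f'_1,\dots,f'_r)S$ is a proper ideal, $\operatorname{depth}S/\mathfrak a'=\operatorname{depth}S/\mathfrak a$, and $H^q(W,\Omega^\bullet_W)\cong H^q(W',\Omega^\bullet_{W'})$ for all $q$.
\end{proposition}

\begin{proof}
\emph{The data.} Let $(L_\bullet,\varphi_\bullet)$ be a minimal free resolution of $S/\mathfrak a$ with $\varphi_1=(f_1,\dots,f_r)$, and let $(Y,D_i,a_i,e_i)$ be a good model (Lemma~\ref{lem:exist}) with $Y$ closed in $\mathbb P^m_S$. Regularity is not given by equations, so we record something that is and that will bound the dimension from below after perturbation. At a closed point $y\in Y$ the regular ring $\mathcal O_{Y,y}$ of dimension $n$ is a quotient of the regular ring $\mathcal O_{\mathbb P^m_S,y}$ of dimension $n+m$, so the kernel is generated by $m$ elements. Hence $y$ has a neighborhood $D_+(h)\subset\mathbb P^m_S$, with $h\in S[T_0,\dots,T_m]$ homogeneous, on which the ideal of $Y$ is generated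 by $m$ elements and each $I_{D_i}$ is principal on $Y\cap D_+(h)$. Finitely many such sets $D_+(h_\nu)$ cover $Y$.

\emph{Spreading out.} The map $\mathbb C[x]\to S$ is regular, that is, flat with geometrically regular fibers, because $\mathbb C[x]$ is excellent. By Popescu's theorem \cite[Tag 07GC]{St}, $S=\varinjlim A_\lambda$ is a filtered colimit of smooth $\mathbb C[x]$-algebras. The entries of the $\varphi_i$ and the coefficients of the $h_\nu$ and of finitely many homogeneous polynomials defining $Y$ and the $D_i$ in $\mathbb P^m_S$ are finitely many elements of $S$, so they come from some $A=A_\lambda$; let $\alpha:A\to S$ be the structure map. We obtain matrices $\varphi_{i,A}$ with $\varphi_{1,A}=(f_{j,A})$, forms $h_{\nu,A}$, and closed subschemes $D_{i,A}\subset Y_A\subset\mathbb P^m_A$, whose base changes along $\alpha$ are the original data. After increasing $\lambda$ we may assume: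
\begin{itemize}
\item[(1)] $\varphi_{i,A}\varphi_{i+1,A}=0$ for all $i$;
\item[(2)] on $D_+(h_{\nu,A})$ the ideal of $Y_A$ is generated by $m$ elements, and each $I_{D_{i,A}}$ is principal on $Y_A\cap D_+(h_{\nu,A})$;
\item[(3)] $(f_{1,A},\dots,f_{r,A})\mathcal O_{Y_A}=\prod I_{D_{i,A}}^{a_i}$ and $(x)\mathcal O_{Y_A}=\prod I_{D_{i,A}}^{e_i}$ on $Y_A\cap D_+(h_{\nu,A})$;
\item[(4)] $Y_A\to\operatorname{Spec}A$ is an isomorphism over $\operatorname{Spec}A[1/f_{j,A}]$ for each $j$.
\end{itemize}
Indeed, (1) is a finite set of equations that hold in the colimit. The coordinate ring of $D_+(h_\nu)$ is $(S[T]_{h_\nu})_0=\varinjlim(A_\lambda[T]_{h_\nu})_0$, and likewise for $Y\cap D_+(h_\nu)$. After descending the $m$ generators and the principal generators, each assertion in (2) and (3) is an equality of two finitely generated ideals that holds in the colimit. Such an equality expresses each generator of one ideal as a combination of the generators of the other; these finitely many coefficients and equations descend to some stage. For (4), $Y_A$ is of finite presentation and becomes an isomorphism over $S[1/f_j]=\varinjlim A_\lambda[1/f_j]$,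 hence at a finite stage by \cite[8.10.5(i)]{EGA}.

\emph{The new ideal.} Let $N\ge\max(2,N_1)$ with $N_1$ from Lemma~\ref{lem:BE}, let $\beta:A\to S^h\subset S$ be given by Lemma~\ref{lem:maps}, and let $f'_j,\varphi'_i,h'_\nu,Y',D'_i$ be obtained by base change along $\beta$. By (1) the $\varphi'_i$ form a complex, and Lemma~\ref{lem:BE} gives all assertions except the last.

\emph{The new model.} Since $\alpha$ and $\beta$ induce the same map $A\to S/\mathfrak m^N$, we have $Y'_N=Y_N$ over $S$, with $D'_i\cap Y'_N=D_i\cap Y_N$. By Proposition~\ref{prop:thick} it remains to check that $(Y',D'_i,a_i,e_i)$ is a good model of $\mathfrak a'$. The scheme $Y'$ is projective over $S$, so its closed points lie in $Y'_1=Y_1$. There $h'_\nu$ and $h_\nu$ agree, so the sets $D_+(h'_\nu)$ contain all closed points of $Y'$ and therefore cover $Y'$. By (2) the ideals $I_{D'_i}$ are locally principal. Let $y$ be a closed point. By (2), $\mathcal O_{Y',y}$ is a quotient of a local ring of dimension $n+m$ by $m$ elements, so its dimension is at least $n$. Since $N\ge2$, $\mathcal O_{Y',y}/\mathfrak m_y^2\cong\mathcal O_{Y,y}/\mathfrak m_y^2$,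 so its embedding dimension is $n$. Hence it is regular of dimension $n$. The principal ideals $I_{D'_i,y}$ and $I_{D_i,y}$ have the same image modulo $\mathfrak m_y^2$. This image is the unit ideal if $y\notin D_i$, and for the $i$ with $y\in D_i$ the images are linearly independent lines in $\mathfrak m_y/\mathfrak m_y^2$. So the generators of the $I_{D'_i,y}$ with $y\in D'_i$ are part of a regular system of parameters, which is (G1). Extension of ideals commutes with products and $\beta(x_i)=x_i$, so (3) gives (G2). Finally $W'=\bigcup_j\operatorname{Spec}S[1/f'_j]$, so (4) gives (G3).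
\end{proof}

\section{Convergent generators: the link and the exponential sequence}\label{sec:link}

Let $g_1,\dots,g_r\in\mathbb C\{x\}$ be nonzero series vanishing at $0$, $J=(g)\mathbb C\{x\}$ and $\mathfrak b=(g)S$. Let $B_\varepsilon\subset\mathbb C^n$ be the open ball of radius $\varepsilon$ around $0$. For small $\varepsilon_0$ the $g_j$ are holomorphic on $B_{\varepsilon_0}$; let $\mathcal J$ be the ideal sheaf they generate and $Z$ their common zero set. By the local conic structure of analytic sets \cite{BV}, after shrinking $\varepsilon_0$ there are a compact triangulable space $K$, the \emph{link}, and a homeomorphism of $Z$ with the open cone $K\times[0,\varepsilon_0)/(K\times0)$ under which the distance to $0$ is the second coordinate. For homogeneous polynomials one may use scaling, and $K$ is the link of Section~\ref{sec:cones}. For $0<\varepsilon<\varepsilon_0$ put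
\[
T=T_\varepsilon=Z\cap B_\varepsilon,\qquad T^*=T\setminus0\cong K\times(0,\varepsilon),\qquad\mathcal O_T=(\mathcal O_{B_\varepsilon}/\mathcal J)|_T .
\]
Then $T$ is contractible and $T^*$ is homotopy equivalent to the finite complex $K$. All spaces below are manifolds, or cones over and products of intervals with $K$; they are metrizable and locally contractible, so sheaf cohomology with constant coefficients agrees with singular cohomology.

\begin{proposition}\label{prop:link}
Let $2\le d\le n$. If $\mathfrak b$ satisfies $(V_d)$, then $H^{n-d+1}_{\mathfrak b}(S)\cong E^s$ with $s=\dim\widetilde H^{d-2}(T^*,\mathbb C)<\infty$.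
\end{proposition}

\begin{proof}
\emph{From formal to convergent series.} The map $\mathbb C\{x\}\to S$ is faithfully flat, being the completion of a Noetherian local ring. So $H^q_J(\mathbb C\{x\})=0$ for $q>n-d+1$, and $M=H^{n-d+1}_J(\mathbb C\{x\})$ embeds in $M\otimes S=H^{n-d+1}_{\mathfrak b}(S)$; hence every element of $M$ is killed by a power of $(x)$. By Lemma~\ref{lem:count}, $M\cong E^{(s)}$ with $s=\dim H^{2n-d}(\operatorname{DR}(g;\mathbb C\{x\}))$. Since $E$ is a union of modules over $\mathbb C\{x\}/(x)^t=S/\mathfrak m^t$, we have $E\otimes_{\mathbb C\{x\}}S=E$, so $H^{n-d+1}_{\mathfrak b}(S)\cong E^{(s)}$.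

\emph{From meromorphic forms to topology.} Let $B=B_{\varepsilon_0}$ and let $\Omega^\bullet_B$ be the holomorphic de Rham complex. For $\emptyset\ne\sigma\subset\{1,\dots,r\}$ let $j_\sigma:U_\sigma=\{g_\sigma\ne0\}\to B$ be the inclusion and $\Omega^\bullet_B[1/g_\sigma]=\bigcup_tg_\sigma^{-t}\Omega^\bullet_B$ the complex of forms meromorphic along $\{g_\sigma=0\}$; its stalk at $0$ is $\Omega^\bullet(\mathbb C\{x\}_{g_\sigma})$. Choose a quasi-isomorphism $\Omega^\bullet_B\to\mathcal I^\bullet$ to a bounded below complex of injective sheaves of $\mathbb C$-vector spaces; by the Poincar\'e lemma $\mathcal I^\bullet$ is an injective resolution of $\mathbb C_B$. The maps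
\[
\Omega^\bullet_B[1/g_\sigma]\to j_{\sigma*}\Omega^\bullet_{U_\sigma}\to j_{\sigma*}(\mathcal I^\bullet|_{U_\sigma})=Rj_{\sigma*}\mathbb C
\]
are compatible with the restriction maps for $\sigma\subset\tau$, and the composite is a quasi-isomorphism: meromorphic forms compute the cohomology of the complement of a hypersurface (\cite[Thm.~2]{Gr}; \cite[II.3]{De}). Hence the total complexes of the two \v Cech double complexes over all $\sigma\ne\emptyset$ are quasi-isomorphic. On the left, the stalk at $0$ is $\operatorname{DR}(g;\mathbb C\{x\})$. On the right, the sets $U_{\{j\}}$ cover $U=B\setminus Z$, and the \v Cech complex of a flabby sheaf for an open cover is a resolution of its sections; so the total complex is quasi-isomorphic to $j_*(\mathcal I^\bullet|_U)$, with $j:U\to B$. Taking stalks at $0$,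
\[
s=\dim\varinjlim_{\varepsilon\to0}H^{2n-d}(B_\varepsilon\setminus Z,\mathbb C).
\]

\emph{Duality.} Poincar\'e duality on the oriented $2n$-manifold $B_\varepsilon\setminus Z$ gives $H^{2n-d}(B_\varepsilon\setminus Z)\cong H^d_c(B_\varepsilon\setminus Z)^*$, with restriction dual to extension by zero. For an open set with closed complement there is a long exact sequence in compactly supported cohomology, natural for shrinking $\varepsilon$:
\[
H^{d-1}_c(B_\varepsilon)\to H_c^{d-1}(T_\varepsilon)\to H^d_c(B_\varepsilon\setminus Z)\to H^d_c(B_\varepsilon).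
\]
The outer terms vanish because $H_c^i(B_\varepsilon)=0$ for $i\ne2n$. So $H^{2n-d}(B_\varepsilon\setminus Z)\cong H^{d-1}_c(T_\varepsilon)^*$. For $\varepsilon'<\varepsilon$, the closed subset $T_\varepsilon\setminus T_{\varepsilon'}\cong K\times[\varepsilon',\varepsilon)$ has no compactly supported cohomology, since it is the complement of $K\times\varepsilon$ in the compact space $K\times[\varepsilon',\varepsilon]$ and restriction to $K\times\varepsilon$ is an isomorphism on cohomology. Hence $H_c^{d-1}(T_{\varepsilon'})\to H_c^{d-1}(T_\varepsilon)$ is bijective, and the direct system is constant. Finally $T_\varepsilon$ is the complement of $K\times\varepsilon$ in the closed cone $\overline T$, which is compact and contractible, and the sequence $H^{d-2}(\overline T)\to H^{d-2}(K)\to H^{d-1}_c(T_\varepsilon)\to H^{d-1}(\overline T)=0$ gives $H_c^{d-1}(T_\varepsilon)\cong\widetilde H^{d-2}(K)$. This is finite-dimensional and isomorphic to $\widetilde H^{d-2}(T^*)$.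
\end{proof}

Depth now has to be converted into a statement about $T^*$. The following lemma is the analytic counterpart of the vanishing of $H^j(X,\mathcal O_X(t))$ in Section~\ref{sec:cones}.

\begin{lemma}\label{lem:analyticdepth}
If $\operatorname{depth}S/\mathfrak b\ge d\ge3$, then restriction $H^0(T,\mathcal O_T)\to H^0(T^*,\mathcal O_T)$ is bijective and $H^j(T^*,\mathcal O_T)=0$ for $1\le j\le d-2$.
\end{lemma}

\begin{proof}
Cohomology $H^j_{\{0\}}$ with support in the origin depends only on the restriction of a sheaf to a neighborhood of $0$.

\emph{Step 1: $H^j_{\{0\}}(\mathcal O_{\mathbb C^n})=0$ for $j<n$.} Let $\Delta$ be a polydisc around $0$ and, for $\sigma\subset\{1,\dots,n\}$, let $\Delta_\sigma=\{x\in\Delta:x_i\ne0\text{ for }i\in\sigma\}$. These sets are products of discs and punctured discs, hence Stein, so $\mathcal O$ has no higher cohomology on them. The sets $\Delta_{\{i\}}$ cover $\Delta\setminus0$, so the augmented \v Cech complex with $\mathcal O(\Delta_\sigma)$ in degree $|\sigma|$ computes $H^\bullet_{\{0\}}(\mathcal O)$. A function on $\Delta_\sigma$ has an absolutely convergent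 Laurent series whose exponents are nonnegative at the indices outside $\sigma$. Split it according to the set $\rho\subset\sigma$ of indices with negative exponent. The part belonging to $\rho$ converges on all of $\Delta_\rho$: near a point of $\Delta_\rho$ it is dominated by its terms at points of $\Delta_\sigma$ obtained by increasing $|x_i|$ for $i\notin\rho$. So $\mathcal O(\Delta_\sigma)=\bigoplus_{\rho\subset\sigma}L_\rho$, where $L_\rho\subset\mathcal O(\Delta_\rho)$ consists of the series with exponents negative exactly at $\rho$. The complex is the direct sum over $\rho$ of $L_\rho\otimes C^\bullet_\rho$, where $C_\rho^\bullet$ has a basis element in degree $|\sigma|$ for each $\sigma\supset\rho$ and is the tensor product of the complexes $0\to\mathbb C$ for $i\in\rho$ and $\mathbb C\xrightarrow{1}\mathbb C$ for $i\notin\rho$. It is acyclic unless $\rho=\{1,\dots,n\}$, and that summand sits in degree $n$.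

\emph{Step 2: $H^j_{\{0\}}(\mathcal O_T)=0$ for $j<d$.} The ring $\mathbb C\{x\}/J$ has completion $S/\mathfrak b$, so it has depth at least $d$ and a free resolution of length $c\le n-d$ over the regular local ring $\mathbb C\{x\}$. The matrices are holomorphic near $0$, and the homology sheaves are coherent with zero stalk at $0$, so near $0$ there is an exact sequence $0\to\mathcal O^{b_c}\to\dots\to\mathcal O^{b_0}\to\mathcal O/\mathcal J\to0$. Split it into sequences $0\to\mathcal Z_{i+1}\to\mathcal O^{b_i}\to\mathcal Z_i\to0$ with $\mathcal Z_0=\mathcal O/\mathcal J$ and $\mathcal Z_c=\mathcal O^{b_c}$. By Step 1 and descending induction on $i$, $H^j_{\{0\}}(\mathcal Z_i)=0$ for $j<n-c+i$. For $i=0$ this covers $j<d$.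

\emph{Step 3.} The sheaf $\mathcal O/\mathcal J$ is coherent on the Stein manifold $B_\varepsilon$, so $H^j(T,\mathcal O_T)=0$ for $j\ge1$ by Cartan's Theorem B. The sequence $H^j_{\{0\}}(\mathcal O_T)\to H^j(T,\mathcal O_T)\to H^j(T^*,\mathcal O_T)\to H^{j+1}_{\{0\}}(\mathcal O_T)$ gives both claims.
\end{proof}

\begin{lemma}\label{lem:exp}
The sequence $0\to\mathbb Z\xrightarrow{2\pi i}\mathcal O_T\xrightarrow{\exp}\mathcal O_T^*\to1$ of sheaves on $T$ is exact, also when $\mathcal O_T$ is not reduced.
\end{lemma}

\begin{proof}
Let $p\in T$ and $\mathcal O_p=\mathcal O_{B_\varepsilon,p}$. For $w\in\mathcal O_p$ with $w(p)=0$ we have $e^w-1=w\cdot u$ with $u=1+w/2!+\cdots$ a unit, so $e^w-1\in\mathcal J_p$ if and only if $w\in\mathcal J_p$. Elements of $\mathcal J_p$ vanish at $p$, so $\exp$ is well defined modulo $\mathcal J$ and nonzero constants are not in $\mathcal J_p$. A unit of $\mathcal O_{T,p}$ lifts to a germ not vanishing at $p$, which has a logarithm. If $e^{\tilde w}-1\in\mathcal J_p$, then $\tilde w(p)=2\pi i\nu$ with $\nu\in\mathbb Z$, and $w=\tilde w-2\pi i\nu$ satisfies $e^w-1\in\mathcal J_p$,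 so $w\in\mathcal J_p$.
\end{proof}

\begin{proposition}\label{prop:top}
If $\operatorname{depth}S/\mathfrak b\ge3$, then $H^1(T^*,\mathbb C)=0$. If $\operatorname{depth}S/\mathfrak b\ge4$, then $\operatorname{Pic}^{an}(T^*)\cong H^2(T^*,\mathbb Z)$, a finitely generated group of rank $b_2(T^*)$.
\end{proposition}

\begin{proof}
Let the depth be at least $3$. By Lemmas~\ref{lem:analyticdepth} and~\ref{lem:exp}, $H^1(T^*,\mathbb Z)$ is the cokernel of $\exp:H^0(T^*,\mathcal O_T)\to H^0(T^*,\mathcal O_T^*)$. Let $h$ be a unit on $T^*$. Both $h$ and $h^{-1}$ extend to sections over $T$, and the product of the extensions is $1$ because restriction to $T^*$ is injective. So $h$ extends to a unit on $T$. Since $T$ is contractible, $H^1(T,\mathbb Z)=0$, and this unit is the exponential of a section of $\mathcal O_T$ over $T$. Restricting to $T^*$ shows that the cokernel is zero. As $T^*$ is homotopy equivalent to a finite complex, $H^i(T^*,\mathbb Z)$ is finitely generated and $H^i(T^*,\mathbb C)=H^i(T^*,\mathbb Z)\otimes\mathbb C$; for $i=1$ this is zero. If the depth is at least $4$, then $H^1(T^*,\mathcal O_T)=H^2(T^*,\mathcal O_T)=0$,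 so the connecting map $H^1(T^*,\mathcal O_T^*)\to H^2(T^*,\mathbb Z)$ is bijective.
\end{proof}

The two halves of this proof differ at one point. A unit on $T^*$ is a pair of functions satisfying one equation, so it extends across the vertex. A line bundle on $T^*$ need not extend: in Example~\ref{ex:segre} we have $b_2(T^*)=1$, while $\operatorname{Pic}^{an}(T)\cong H^2(T,\mathbb Z)=0$ by the exponential sequence on the contractible Stein space $T$.

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:pic}}\label{sec:proofs}

Both theorems rest on one chain of equalities. Let $d\ge3$, assume $P(1),\dots,P(d-1)$, and let $0\ne\mathfrak a\subsetneq S=\mathbb C[[x]]$ with $\operatorname{depth}S/\mathfrak a\ge d$. For large $N$ take $\mathfrak a'=(f'_1,\dots,f'_r)S$ as in Proposition~\ref{prop:approx}. It has the same depth, so by Lemma~\ref{lem:Vd} both ideals satisfy $(V_d)$. By Lemma~\ref{lem:count}, $H^{n-d+1}_{\mathfrak a}(S)\cong E^{(s)}$ and $H^{n-d+1}_{\mathfrak a'}(S)\cong E^{(s')}$ with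
\[
s=\dim H^{2n-d}(W,\Omega^\bullet_W)=\dim H^{2n-d}(W',\Omega^\bullet_{W'})=s'.
\]
The $f'_j$ are nonzero convergent series vanishing at $0$, so Section~\ref{sec:link} applies to $\mathfrak b=\mathfrak a'$, and Proposition~\ref{prop:link} gives
\begin{equation}\label{eq:chain}
H^{n-d+1}_{\mathfrak a}(S)\cong E^s,\qquad s=\dim H^{d-2}(T^*,\mathbb C)<\infty ,
\end{equation}
where $T$ is defined by $\mathfrak a'$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reduce} let $S=\mathbb C[[x]]$ and $\mathfrak a\ne0$. Statements $P(1)$ and $P(2)$ hold, so \eqref{eq:chain} is available with $d=3$. Proposition~\ref{prop:top} gives $s=\dim H^1(T^*,\mathbb C)=0$, so $H^{n-2}_{\mathfrak a}(S)=0$. By $(V_3)$, $H^q_{\mathfrak a}(S)=0$ for $q>n-2$. Hence $\operatorname{cd}(S,\mathfrak a)\le n-3$.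
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pic}]
Theorem~\ref{thm:main} is $P(3)$, so \eqref{eq:chain} is available with $d=4$: $H^{n-3}_{\mathfrak a}(S)\cong E^s$ with $s=b_2(T^*)<\infty$. The generators $f'_j\in S^h$ are algebraic over $\mathbb C[x]$ and congruent to the $f_j$ modulo $\mathfrak m^N$, and $\operatorname{depth}S/\mathfrak a'\ge4$. By Proposition~\ref{prop:top}, $\operatorname{Pic}^{an}(T^*)$ is finitely generated of rank $s$. Since $H^q_{\mathfrak a}(S)=0$ for $q>n-3$, we have $\operatorname{cd}(S,\mathfrak a)\le n-4$ if and only if $s=0$, that is, if and only if $\operatorname{Pic}^{an}(T^*)$ is finite.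
\end{proof}

\begin{remark}
The depth hypothesis enters the proof of Theorem~\ref{thm:main} only through Lemma~\ref{lem:Vd}, to isolate one module supported at $\mathfrak m$, and through Lemma~\ref{lem:analyticdepth}. In Example~\ref{ex:cubic} the conclusion of the first still holds, so it is the second that fails at depth $2$. Propositions~\ref{prop:fiber}, \ref{prop:thick} and~\ref{prop:approx} hold for every ideal $0\ne\mathfrak a\subsetneq S$.
\end{remark}

\section{Determinantal ideals and the proof of Theorem~\ref{thm:sharp}}\label{sec:det}

Example~\ref{ex:segre} is the case $d=4$, $n=6$ of Theorem~\ref{thm:sharp}. For general $d$ we use $2\times(d-1)$ matrices. Only a lower bound for the cohomological dimension is needed, and it comes from one nonzero cohomology class of the complement, in a degree so high that the coherent cohomology of the complement cannot vanish early.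

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $m=d-1\ge2$, let $P$ be the polynomial ring over $k$ in the entries $X_{ij}$ of a generic $2\times m$ matrix, and let $I$ be the ideal of $2\times2$ minors. The ring $P/I$ is Cohen--Macaulay of dimension $m+1=d$ (Eagon--Northcott). Let $c=\max\{i:H^i_I(P)\ne0\}$. The first nonzero $H^i_I(P)$ occurs in degree $\operatorname{ht}I=m-1$, so $c\ge1$.

\emph{Claim: $c\ge2m-3$.} The ideal $I$ is defined over $\mathbb Q$, and field extensions are faithfully flat, so $c$ does not depend on $k$; take $k=\mathbb C$. Let $U=\operatorname{Spec}P\setminus V(I)$. Its complex points are the pairs of linearly independent vectors in $\mathbb C^m$. The Gram--Schmidt process retracts this space onto the orthonormal pairs, which form the homogeneous space $\mathrm U(m)/\mathrm U(m-2)$. This is a compact connected manifold of real dimension $m^2-(m-2)^2=4m-4$. It is orientable: the stabilizer $\mathrm U(m-2)$ is connected, so it preserves an orientation of the tangent space at the base point, which can then be translated by $\mathrm U(m)$. Hence $H^{4m-4}(U(\mathbb C),\mathbb C)\ne0$.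 On the other hand, the sheaf $\Omega^p_U$ of algebraic $p$-forms is free and zero for $p>2m$, and $H^q(U,\mathcal O_U)\cong H^{q+1}_I(P)$ for $q\ge1$; so $H^q(U,\Omega^p_U)=0$ for $q\ge c$. By Grothendieck's algebraic de Rham theorem, $H^i(U(\mathbb C),\mathbb C)$ is the hypercohomology $H^i(U,\Omega^\bullet_U)$, and the spectral sequence $E_1^{p,q}=H^q(U,\Omega^p_U)$ shows that it vanishes for $i>2m+c-1$. Thus $4m-4\le2m+c-1$, which is the claim.

\emph{Adding variables.} Let $e=n-2m\ge0$, $P'=P[z_1,\dots,z_e]$ and $\mathfrak a_0=IP'+(z_1,\dots,z_e)$, so $P'/\mathfrak a_0=P/I$. The \v Cech complex on the minors and the $z_l$ is the tensor product over $k$ of the \v Cech complexes for $I\subset P$ and $(z)\subset k[z]$, and the latter has cohomology only in degree $e$. By the K\"unneth formula,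
\[
H^{c+e}_{\mathfrak a_0}(P')=H^c_I(P)\otimes_kH^e_{(z)}(k[z])\ne0 .
\]
This module is graded. A nonzero homogeneous element has a proper homogeneous annihilator, which lies in the homogeneous maximal ideal $\mathfrak n$, so the element survives in the localization at $\mathfrak n$. The completion $S=k[[X,z]]$ is faithfully flat over $P'_{\mathfrak n}$. For $\mathfrak a=\mathfrak a_0S$ we conclude that $\operatorname{cd}(S,\mathfrak a)\ge c+e\ge2m-3+e=n-3$, and that $S/\mathfrak a$, the completion of $P/I$ at the origin, is Cohen--Macaulay of depth $d$. Since $d\ge3$, Theorem~\ref{thm:main} gives $\operatorname{cd}(S,\mathfrak a)\le n-3$, so equality holds.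
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV} Burghelea and Verona, Manuscripta Math. 7 (1972).

\bibitem{DT} Hailong Dao and Shunsuke Takagi, \emph{On the relationship between depth and cohomological dimension}, arXiv:1502.06077 (2015).

\bibitem{De} Deligne, LNM 163.

\bibitem{EGA} EGA IV$_3$.

\bibitem{Gr} Grothendieck, Publ. IH\'ES 29 (1966).

\bibitem{Hi} Hironaka, Ann. of Math. 79 (1964).

\bibitem{Ma} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{St} The Stacks Project.

\bibitem{Te} Temkin, Israel J. Math. 224 (2018).

\end{thebibliography}
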